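# Real zeros of random polynomials with coefficients of size $m^{-1/2}$

## 1. A first guess of order $\log n$, tested by hand

Take independent centered random variables $\xi_m$ of variance one and form
$$f_n(x)=\sum_{m=0}^n c_{m,n}\,\xi_m x^m,\qquad |c_{m,n}|\approx m^{-1/2}.$$
How many real zeros should we expect in $(0,1)$ when $n$ is large?

Here is the answer that one would first guess. Put $x=1-e^{-t}$. Then $x^m$ is close to $1$ for $m\ll e^t$ and negligible for $m\gg e^t$, so $f_n(x)$ is roughly the sum of the terms with $m\le e^t$. Moving from $t$ to $t+1$ brings in the indices $e^t<m\le e^{t+1}$, whose total variance is $\sum 1/m\approx 1$. So every unit of $t$ brings fresh randomness of order one, the variable $t$ runs up to about $\log n$, and each unit should produce a bounded positive expected number of zeros. The guess is a constant times $\log n$.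

We test it on Gaussian series. Let $f$ be a centered Gaussian process with covariance $K(x,y)$. The Kac–Rice formula (recalled in Section 3) says that the density of zeros at $x$ is the density of $f(x)$ at $0$ times the conditional mean of $|f'(x)|$ given $f(x)=0$. The first factor is $(2\pi K)^{-1/2}$; the second is $\sqrt{2/\pi}$ times the square root of the conditional variance $K_{xy}-K_xK_y/K$. Together,
$$\text{density}=\frac1\pi\sqrt{\frac{K_{xy}K-K_xK_y}{K^2}}\,\Big|_{y=x}=\frac1\pi\sqrt{\partial_x\partial_y\log K(x,y)}\,\Big|_{y=x}.$$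

*Constant coefficients, $\sum_m g_mx^m$ with $g_m$ i.i.d. standard Gaussian.* Here $K=1/(1-xy)$ and $\partial_x\partial_y\log K=(1-xy)^{-2}$, so the density is $\frac{1}{\pi(1-x^2)}$. The expected number of zeros in $(0,1-\frac1n)$ is $\frac1{2\pi}\log\frac{1+x}{1-x}$ at $x=1-\frac1n$, that is, $\frac1{2\pi}\log(2n-1)$. The guess is right for this series.

*Coefficients $c_0=1$, $c_m=m^{-1/2}$.* Now $K=1-\log(1-xy)$. Writing $L=1-\log(1-x^2)$ we find
$$\partial_x\partial_y\log K\big|_{y=x}=\frac{1}{(1-x^2)^2}\Big(\frac1L-\frac{x^2}{L^2}\Big),\qquad \text{density}=\frac{1}{\pi(1-x^2)}\,\frac{\sqrt{L-x^2}}{L}.$$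
With $v=-\log(1-x^2)$ we have $dv=\frac{2x}{1-x^2}dx$, $L=1+v$ and $L-x^2=v+e^{-v}$, so the density in $v$ is
$$\frac{\sqrt{v+e^{-v}}}{2\pi x(1+v)}\sim\frac{1}{2\pi\sqrt v}\qquad(v\to\infty).$$
At $x=1-\frac1n$ we have $v=\log n+O(1)$. The expected number of zeros in $(0,1-\frac1n)$ is therefore asymptotic to $\int^{\log n}\frac{dv}{2\pi\sqrt v}\sim\frac1\pi\sqrt{\log n}$. The guess fails.

The flaw is visible. In the second series the fresh randomness per unit of $t$ is of order one, but the *old* randomness does not go away: the variance up to scale $t$ is $\sum_{m\le e^t}1/m\approx t$. The value has size $\sqrt t$ while it moves by $O(1)$ per unit of $t$, like a random walk, and it is within reach of $0$ only with probability of order $t^{-1/2}$. In the first series the variance is $e^t$ and the freshest terms dominate.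

So the corrected guess is $\frac1\pi\sqrt{\log n}$ for Gaussian coefficients. Does it hold for every law of the $\xi_m$? For small $n$ the law certainly matters. Take $n=1$ and $c_0=c_1=1$. If $\xi_m=\pm1$ with probability $\frac12$ each, the only possible zeros are $\pm1$, so there is never a zero in $(0,1)$. With Gaussian coefficients there is one exactly when the signs are opposite and $|\xi_0|<|\xi_1|$, which has probability $\frac14$. Take $n=2$, $c_0=c_1=1$, $c_2=2^{-1/2}$ and random signs, and normalize $\xi_0=1$. The polynomials $1+x+x^2/\sqrt2$, $1+x-x^2/\sqrt2$ (concave, positive at $0$ and $1$) and $1-x+x^2/\sqrt2$ (negative discriminant) have no zero in $(0,1)$, and $1-x-x^2/\sqrt2$ has exactly one. The expected number is $\frac14$. Finally, if $\xi_m$ is $0$ with probability $\frac12$ and $\pm\sqrt2$ with probability $\frac14$ each, then $f_n\equiv0$ with probability $2^{-n-1}$, so we need a convention for that event. Any universality can only be asymptotic.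

## 2. The constant $1/\pi$ and the local-time limit: statements

Fix constants $\varepsilon_0>0$, $C_{2+\varepsilon_0}<\infty$ and a sequence of real numbers $(a_m)$ converging to $0$.

**Assumption A.** The $\xi_m$ are independent real random variables with $\mathbb E\xi_m=0$, $\mathbb E\xi_m^2=1$ and $\mathbb E|\xi_m|^{2+\varepsilon_0}\le C_{2+\varepsilon_0}$ for all $m$.

**Assumption B ($\rho=-1/2$).** The $c_{m,n}$ are deterministic real numbers with $\big||c_{m,n}|m^{1/2}-1\big|\le a_m$ for $1\le m\le n$, and $|c_{0,n}|$ is bounded uniformly in $n$.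

The $\xi_m$ need not be identically distributed, and the signs of the $c_{m,n}$ are free. For an interval $I$, $N_{f_n}(I)$ is the number of *distinct* real zeros of $f_n$ in $I$, with $N_{f_n}(I)=0$ on the event $f_n\equiv0$. The case of i.i.d. standard Gaussian $\xi_m$ is a known result: $\mathbb EN_{f_n}(0,1)=\frac{1+o(1)}\pi\sqrt{\log n}$. Krishnapur, Lundberg and Nguyen, "The number of limit cycles bifurcating from a randomly perturbed center" (arXiv:2112.05672), is the source of the conjecture that the same holds under Assumptions A and B. The conjecture is true. The proof below does not use the Gaussian result.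

**Theorem 1.** Under Assumptions A and B ($\rho=-1/2$), $\mathbb EN_{f_n}(0,1)=\frac{1+o(1)}\pi\sqrt{\log n}$. Hence $\mathbb EN_{f_n}(-1,1)=\frac{2+o(1)}\pi\sqrt{\log n}$.

**Theorem 2.** Same assumptions. Put $N_n^\pm(s)=\#\{\text{distinct zeros }\pm x,\ 0<x<1-n^{-s}\}$ for $0<s<1$ and $N_n^\pm(1)=\#\{\text{distinct zeros }\pm x,\ 0<x<1\}$ (all equal to $0$ if $f_n\equiv0$). Then the finite-dimensional distributions of $\big((\log n)^{-1/2}(N_n^+(s),N_n^-(s))\big)_{0<s\le1}$ converge to those of $\frac1{\sqrt{2\pi}}(L_s^+,L_s^-)$, where $L^\pm$ are the local times at $0$ of two independent standard Brownian motions. First and second (mixed) moments converge too. In particular, with $Z_1,Z_2$ independent standard normals,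
$$\frac{N_{f_n}(0,1)}{\sqrt{\log n}}\Rightarrow\frac{|Z_1|}{\sqrt{2\pi}},\qquad\frac{N_{f_n}(-1,1)}{\sqrt{\log n}}\Rightarrow\frac{|Z_1|+|Z_2|}{\sqrt{2\pi}},\qquad\operatorname{Var}N_{f_n}(0,1)\sim\Big(\frac1{2\pi}-\frac1{\pi^2}\Big)\log n,$$
and $\operatorname{Var}N_{f_n}(-1,1)\sim2\big(\frac1{2\pi}-\frac1{\pi^2}\big)\log n$.

Theorem 1 is proved in Sections 5–9. Theorem 2 is not needed for it and is proved in Section 10.

## 3. Kac–Rice, Jensen, Skorokhod embedding, local time

**Kac–Rice formula.** Let $Y$ be a Gaussian process on a compact interval $I$, with smooth paths, such that $Y(t)$ is nondegenerate for every $t$ and almost surely no $t\in I$ has $Y(t)=Y'(t)=0$. Then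
$$\mathbb EN_Y(I)=\int_I p_{Y(t)}(0)\,\mathbb E\big[|Y'(t)|\,\big|\,Y(t)=0\big]\,dt .$$
If moreover $(Y(t),Y(u))$ is nondegenerate for all $t\ne u$, then
$$\mathbb E\,N_Y(I)(N_Y(I)-1)=\iint_{I\times I}p_{Y(t),Y(u)}(0,0)\,\mathbb E\big[|Y'(t)Y'(u)|\,\big|\,Y(t)=Y(u)=0\big]dt\,du.$$
Both are in Azaïs–Wschebor, *Level Sets and Extrema of Random Processes and Fields*, Theorem 3.2. A check: $Y(t)=g_1\cos t+g_2\sin t$ has $Y(t),Y'(t)$ independent standard normals, so the density of zeros is $\frac1{\sqrt{2\pi}}\sqrt{2/\pi}=\frac1\pi$. On an interval of length $2\pi$ this gives $2$, which is the almost sure number of zeros in a period.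

**Jensen bound.** If $h$ is holomorphic near the closed disc $D(a,R)$, $h(a)\neq0$ and $0<r<R$, then the number of zeros of $h$ in the closed disc $D(a,r)$ is at most $\log\big(\sup_{D(a,R)}|h|/|h(a)|\big)/\log(R/r)$. Indeed Jensen's formula says that $\sum_i\log(R/|z_i-a|)$ over the zeros in $D(a,R)$ equals the mean of $\log|h|$ on the boundary circle minus $\log|h(a)|$, and each zero in $D(a,r)$ contributes at least $\log(R/r)$.

**Skorokhod embedding.** For a centered random variable $X$ of finite variance there is a random pair $(\alpha,\beta)$ with $\alpha\le0\le\beta$ such that, if $W$ is a Brownian motion independent of the pair and $\tau$ is the first exit time of $W$ from $(\alpha,\beta)$ (with $\tau=0$ if $\alpha\beta=0$), then $W(\tau)$ has the law of $X$ and $\mathbb E\tau=\mathbb EX^2$. Examples: for $X=\pm1$ with equal probability take $(\alpha,\beta)=(-1,1)$. For $X$ equal to $0$ with probability $\frac12$ and $\pm\sqrt2$ with probability $\frac14$ each, take $(0,0)$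 or $(-\sqrt2,\sqrt2)$ with probability $\frac12$ each; then $\mathbb E\tau=\frac12\cdot2=1$.

**Moment inequalities.** *von Bahr–Esseen:* $\mathbb E|\sum Y_j|^r\le2\sum\mathbb E|Y_j|^r$ for independent centered $Y_j$ and $1\le r\le2$. We also use the inequalities of Doob and of Burkholder–Davis–Gundy.

**Local time.** A standard Brownian motion $B$ has local times $L_s^a$, continuous in $a$, with $\int_0^s\psi(B_\nu)\,d\nu=\int\psi(a)L_s^a\,da$ for bounded measurable $\psi$ (occupation formula). We write $L_s=L_s^0$. By Lévy's theorem $L_1$ has the law of $|Z|$ with $Z$ standard normal. As a check of the normalization, the density of $B_\nu$ at $0$ is $(2\pi\nu)^{-1/2}$, and $\int_0^1(2\pi\nu)^{-1/2}d\nu=\sqrt{2/\pi}=\mathbb E|Z|$.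

## 4. Why a central limit theorem in each window is not enough, and where to cut

The sensible first attempt is to work window by window. Write $F(t)$ for $f_n$ at $x=1-e^{-t}$. In a window $[t,t+1]$ we would replace $F$ by its Gaussian counterpart, using a central limit theorem for $(F,F')$, and then add up the roughly $\log n$ windows.

It stops at the following point. The central limit theorem lives on the scale $F(t)/\sqrt t$. A zero in $[t,t+1]$ needs roughly $|F(t)|\lesssim1$, which is $|F(t)/\sqrt t|\lesssim t^{-1/2}$: an event of probability about $t^{-1/2}\to0$. Convergence in law only says that this probability tends to $0$; it leaves an error $o(1)$ per window. Summed, the errors are $o(\log n)$, and the answer is of order $\sqrt{\log n}$. A rate of convergence for $F(t)$ alone does not by itself repair this, because the count depends on $F$ and $F'$ over the whole window, and we want its expectation, so rare bad events enter weighted by the number of zeros.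

What would suffice is a *coupling* of $F$ with a Gaussian $H$ that is so close, in $C^1$, that the two have the same number of zeros outside an event whose probability beats every power of $\log n$. Then crude bounds such as $\mathbb EN^4\le C(\log n)^8$ take care of the bad event. But we cannot couple all the coefficients this well. If $\xi_1=\pm1$, then for every coupling with a standard Gaussian $g_1$ we have $\mathbb E|\xi_1-g_1|\ge\mathbb E\big||g_1|-1\big|>0$, a fixed constant.

The way past is not to touch the first coefficients. Cut at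
$$M=\lceil e^{(\log n)^{1/10}}\rceil .$$
For $m<M$ keep the original $\xi_m$. For $m\ge M$ embed the partial sums of $c_m\xi_m$ in one Brownian motion. The coupling error will be governed by the tail $\sum_{m\ge M}m^{-1-\epsilon/2}\approx M^{-\epsilon/2}$, and $M^{-c}=e^{-c(\log n)^{1/10}}$ beats every power of $\log n$. The price is a non-Gaussian low part $\mu$, of variance about $\log M\approx(\log n)^{1/10}$. This is negligible against the variance $t$ of the rest as soon as $t\ge t_0:=(\log n)^{1/5}$. The zeros with $t<t_0$ will be bounded in mean by $Ct_0^2=O((\log n)^{2/5})=o(\sqrt{\log n})$. This is why the exponents satisfy $\frac1{10}<\frac15<\frac14$.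

**Conventions.** Write $\ell=\log n$, $c_m=c_{m,n}$, $p=2+\epsilon$. By Lyapunov's inequality we may lower the moment exponent, so we assume $\epsilon=\varepsilon_0\in(0,1]$, and we enlarge $C_{2+\epsilon}$ so that standard Gaussians also satisfy Assumption A. The letters $C,c>0$ denote constants depending only on $\epsilon$, $C_{2+\epsilon}$, $(a_m)$, $\sup_n|c_{0,n}|$ (and on $q,s,\delta$ where indicated), changing from line to line; $n$ is large. Assumption B forces $a_m\ge0$ for $m\ge1$, and squaring gives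
$$c_m^2=\frac{1+\epsilon_m}m,\quad|\epsilon_m|\le2a_m+a_m^2\to0,\qquad|c_m|\le Cm^{-1/2}\ (m\ge1),\quad|c_0|\le C. \tag{1}$$
There is $m_*\ge1$, independent of $n$, with $\frac12m^{-1/2}\le|c_m|\le\frac32m^{-1/2}$ for $m_*\le m\le n$. Let $\mathcal P$ be the class of random polynomials $\sum_{m\le n}c_m\zeta_mx^m$ with independent $\zeta_m$ (whose laws may depend on $n$) satisfying Assumption A with exponent $2+\epsilon$ and constant $C_{2+\epsilon}$. All zero counts of the zero polynomial are $0$.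

## 5. Small balls and polylogarithmic moments of zero counts

**Lemma 1.** There are $L\ge1$, $\theta\in(0,1)$, $c_1>0$ such that: if $\zeta_1,\dots,\zeta_k$ are independent and satisfy Assumption A (exponent $2+\epsilon$), $b_j\ne0$, $|b_{j+1}|\le e^{-L}|b_j|$, and $U$ is independent of the $\zeta_j$, then $\mathbb P\big(|U+\sum_jb_j\zeta_j|\le c_1|b_k|\big)\le\theta^k$.

The lemma supplies the lower bound on $|h(x)|$ that Jensen's bound needs. A single $\zeta_j$ may have atoms, but along lacunary coefficients different sign choices give well separated sums.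

**Step 1. Symmetrize,** so that random signs become available. Let $S=\sum b_j\zeta_j$, $S'$ an independent copy, $\eta_j=\zeta_j-\zeta_j'$. For real $a$,
$$\mathbb P(|S-a|\le r)^2=\mathbb P(|S-a|\le r,\ |S'-a|\le r)\le\mathbb P(|S-S'|\le2r).$$
Conditioning on $U$, it suffices to bound the right side with $r=c_1|b_k|$.

**Step 2. Show that each $|\eta_j|$ is of order one with probability bounded below.** We have $\mathbb E\eta_j^2=2$ and $\mathbb E|\eta_j|^p\le2^pC_{2+\epsilon}$. Let $\kappa=2^{-1/2}$ and choose $\Lambda$ with $\Lambda^{-\epsilon}2^pC_{2+\epsilon}\le\frac12$. Then $\mathbb E\eta_j^2\mathbf 1_{|\eta_j|<\kappa}\le\kappa^2=\frac12$ and $\mathbb E\eta_j^2\mathbf 1_{|\eta_j|>\Lambda}\le\Lambda^{-\epsilon}\mathbb E|\eta_j|^p\le\frac12$. So $\mathbb E\eta_j^2\mathbf 1_{\kappa\le|\eta_j|\le\Lambda}\ge1$, and hence $\mathbb P(\kappa\le|\eta_j|\le\Lambda)\ge\Lambda^{-2}=:p_0$.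

**Step 3. Separate the sums with different signs.** The $\eta_j$ are symmetric, so we may replace $\eta_j$ by $\omega_j\eta_j$ with independent uniform signs $\omega_j$. Condition on all $\eta_j$, put $J=\{j:\kappa\le|\eta_j|\le\Lambda\}$, and fix the signs outside $J$. If two sign vectors on $J$ first differ at $i$, the corresponding sums differ by at least
$$2\kappa|b_i|-2\Lambda\sum_{j>i}|b_j|\ \ge\ 2\kappa|b_i|-2\Lambda\frac{e^{-L}}{1-e^{-L}}|b_i|\ \ge\ \kappa|b_i|\ \ge\ \kappa|b_k|,$$
provided $\Lambda e^{-L}/(1-e^{-L})\le\kappa/2$; this fixes $L$. If $4r<\kappa|b_k|$, at most one sign vector puts the sum in $[-2r,2r]$. Hence $\mathbb P(|S-S'|\le2r)\le\mathbb E2^{-|J|}\le(1-p_0/2)^k$. Take $c_1=\kappa/8$ and $\theta=(1-p_0/2)^{1/2}$. $\square$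

**Lemma 2.** Let $q\ge1$. For $h\in\mathcal P$ and $n\ge n_0(q)$,
$$\mathbb EN_h(0,1-e^{-t}]^q\le C_q(1+t)^{2q}\quad(0\le t\le\tfrac12\ell),\qquad\mathbb EN_h(0,1]^q\le C_q\ell^{2q}.$$

**Step 1. Set up Jensen on a dyadic piece.** Let $0<\delta\le\frac12$ and $x_\delta=1-\frac32\delta$. The disc $D(x_\delta,\delta/2)$ contains $[1-2\delta,1-\delta]$, and $D(x_\delta,\frac54\delta)\subset\{|z|\le1-\delta/4\}$. If $h(x_\delta)\ne0$, the number of zeros in $D(x_\delta,\delta/2)$ is at most $Y/\log(5/2)$, where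
$$Y=\log\frac{\mathcal S}{|h(x_\delta)|},\qquad\mathcal S=\sum_m|c_m\zeta_m|(1-\delta/4)^m\ge\sup_{D(x_\delta,5\delta/4)}|h|;$$
put $Y=\infty$ if $h(x_\delta)=0$. Since $\mathbb E|\zeta_m|\le1$, $\mathbb E\mathcal S\le C/\delta$, so $\mathbb P(\mathcal S>e^k/\delta)\le Ce^{-k}$.

**Step 2. Bound $|h(x_\delta)|$ from below, with Lemma 1.** Let $d=\lceil(L+2)/\delta\rceil$, $m_j=m_*+jd$, $b_j=c_{m_j}x_\delta^{m_j}$ for $j\ge1$ with $m_j\le n$. The ratio $|c_{m_{j+1}}/c_{m_j}|$ is at most $3$, so $|b_{j+1}/b_j|\le3e^{-\frac32\delta d}\le3e^{-3}e^{-\frac32L}\le e^{-L}$. Next, $1-y\ge e^{-2y}$ on $[0,\frac34]$: the difference is concave in $y$, zero at $0$, and positive at $\frac34$, where $\frac14>e^{-3/2}$. So $x_\delta\ge e^{-3\delta}$. Also $\delta d\le L+3$, hence $\delta m_k\le C(k+1)$, and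
$$c_1|b_k|\ge\tfrac{c_1}2m_k^{-1/2}e^{-3\delta m_k}\ge c\Big(\frac{\delta}{k+1}\Big)^{1/2}e^{-C(k+1)}\ge\delta e^{-C(k+1)}.$$
Write $h(x_\delta)=U+\sum_{j=1}^kb_j\zeta_{m_j}$ with $U$ independent of these $\zeta_{m_j}$. By Lemma 1,
$$\mathbb P\big(|h(x_\delta)|\le\delta e^{-C(k+1)}\big)\le\theta^k,\qquad1\le k\le k_{\max}:=\lfloor(n-m_*)/d\rfloor. \tag{2}$$

**Step 3. Combine, for one dyadic piece.** With $\theta_1=\max(\theta,e^{-1})$, Steps 1 and 2 give
$$\mathbb P\big(Y>2\log\tfrac1\delta+C_3(k+1)\big)\le C\theta_1^k,\qquad0\le k\le k_{\max}$$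
(for $k=0$ it is trivial). Sum over $k<k_{\max}$. On the remaining event, of probability at most $C\theta_1^{k_{\max}}$, use that the number of distinct zeros is at most $n$. This gives
$$\mathbb EN_h[1-2\delta,1-\delta]^q\le C_q\big(1+\log\tfrac1\delta\big)^q+Cn^q\theta_1^{k_{\max}}.$$
Since $d\le(L+3)/\delta$ and $n\ge2m_*$, $k_{\max}\ge\frac{n\delta}{2(L+3)}-1$. So the last term is at most $C$ whenever $\delta\ge\delta_n:=K\ell/n$ with $K=K_q$ large.

**Step 4. Sum the dyadic pieces.** By Minkowski in $L^q$ with $\delta=2^{-i}$: the interval $(0,1-e^{-t}]$ is covered by the pieces with $1\le i\le\lceil t/\log2\rceil$, for which $\delta\ge\frac12e^{-t}\ge\frac12n^{-1/2}\ge\delta_n$. The norms are at most $C_q(1+i)$, and their sum is at most $C_q(1+t)^2$. This is the first claim. Using all $i$ with $2^{-i}\ge\delta_n$ covers $(0,1-2\delta_n]$ and gives $\|N_h(0,1-2\delta_n]\|_q\le C\ell^2$.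

**Step 5. Treat the last piece $[1-2\delta_n,1]$.** Use Jensen with the disc $D(x_{\delta_n},\frac32\delta_n)$, which contains this piece, and the larger disc $D(x_{\delta_n},3\delta_n)\subset\{|z|\le1+\frac32\delta_n\}$. On the latter $|z|^m\le e^{\frac32K\ell}=n^{3K/2}$ for $m\le n$, so $|h|\le n^{3K/2}\sum_m|c_m\zeta_m|$, whose expectation is at most $Cn^{3K/2+1}$. With (2) for $\delta=\delta_n$ and $\log\frac1{\delta_n}\le\ell$,
$$\log\frac{\sup|h|}{|h(x_{\delta_n})|}\le C_K\ell+C_3(k+1)\quad\text{off an event of probability}\le C\theta_1^k,\qquad0\le k\le k_{\max}.$$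
As in Step 3, $\|N_h[1-2\delta_n,1]\|_q\le C\ell$. $\square$

## 6. Logarithmic time and the coupled polynomial

**Step 1. Choose a time in which every scale has length one.** Put $T=\log(n+1)$ and, for $t\in[0,T]$,
$$x_t=(1+\tfrac1n)(1-e^{-t}),\qquad\lambda_t=\frac{dx_t}{dt}=(1+\tfrac1n)e^{-t}=1-x_t+\tfrac1n\ge\tfrac1n .$$
The factor $1+\frac1n$ makes $x_0=0$ and $x_T=1$ exactly. Note $n\lambda_t=e^{T-t}$ and $\dot\lambda=-\lambda$. We have
$$1-\lambda_t\le x_t,\qquad x_t^m\le e\,e^{-\lambda_tm}\quad(0\le m\le n), \tag{3}$$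
the latter because $x_t=1-(\lambda_t-\frac1n)\le\exp(\frac1n-\lambda_t)$. We also use, for $\lambda>0$ and integers $k\ge0$,
$$\sum_{m\ge1}m^ke^{-\lambda m}\le C_k\lambda^{-k-1}, \tag{4}$$
which follows from $m^ke^{-\lambda m/2}\le C_k\lambda^{-k}$ and $\sum_{m\ge1}e^{-\lambda m/2}\le2/\lambda$. Finally
$$\lambda_t\min\Big(n,\frac1{1-x_t}\Big)\le2, \tag{5}$$
since $\lambda_t=(1-x_t)+\frac1n$. Let
$$M=\lceil\exp(\ell^{1/10})\rceil,\qquad t_0=\ell^{1/5},\qquad\Delta=M^{-\epsilon/32}.$$
For all constants $k,c>0$, $\ell^k\Delta^c\to0$. Also $M\ge m_*$, $M\sup_{t\ge t_0}\lambda_t\to0$, and $x_t\ge\frac12$ for $t\ge t_0$.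

**Step 2. Embed the high coefficients in one Brownian motion.** For $M\le m\le n$ let $X_m=c_m\xi_m$, and let $(\alpha_m,\beta_m)$ be a Skorokhod pair for $X_m$, with exit time $\tau$. Given the pair, $W(\cdot\wedge\tau)$ is a bounded martingale, so by Burkholder–Davis–Gundy and Doob
$$\mathbb E\tau^{p/2}\le C\,\mathbb E\sup_{s\le\tau}|W(s)|^p\le C\,\mathbb E|W(\tau)|^p=C\,\mathbb E|X_m|^p\le Cm^{-p/2}. \tag{6}$$
Take independent pairs $(\alpha_m,\beta_m)_{M\le m\le n}$, independent of one Brownian motion $W$. Put $\tau_{M-1}=0$ and let $\tau_m-\tau_{m-1}$ be the exit time of $W(\tau_{m-1}+\cdot)-W(\tau_{m-1})$ from $(\alpha_m,\beta_m)$. By the strong Markov property the pairs $\big(\tau_m-\tau_{m-1},W(\tau_m)-W(\tau_{m-1})\big)$ are independent, and $W(\tau_m)-W(\tau_{m-1})$ has the law of $X_m$. Only the law of $f_n$ matters, so we realize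
$$\xi_m=\frac{W(\tau_m)-W(\tau_{m-1})}{c_m}\quad(M\le m\le n),$$
with $\xi_0,\dots,\xi_{M-1}$ independent of everything above ($c_m\neq0$ since $m\ge m_*$). Let $V_m=\sum_{j=M}^mc_j^2$, $V_{M-1}=0$, and
$$g_m=\frac{W(V_m)-W(V_{m-1})}{c_m}.$$
The $g_m$ are i.i.d. $N(0,1)$, independent of $\xi_0,\dots,\xi_{M-1}$. The comparison polynomial is
$$h=h_n=\mu+X,\qquad\mu=\sum_{m<M}c_m\xi_mx^m,\qquad X=\sum_{m=M}^nc_mg_mx^m,\qquad h\in\mathcal P .$$

**Step 3. Show that the partial sums are close.** The random time $\tau_m$ should be near the deterministic $V_m$. The difference $D_m=\tau_m-V_m$ is a sum of independent terms, centered because $\mathbb E(\tau_j-\tau_{j-1})=c_j^2$, whose moments of order $p/2=1+\epsilon/2\in(1,\frac32]$ are at most $Cj^{-p/2}$ by (6). By von Bahr–Esseen and Doob,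
$$\mathbb E\max_m|D_m|^{p/2}\le C\sum_{m\ge M}m^{-1-\epsilon/2}\le CM^{-\epsilon/2}.$$
With $\varrho=M^{-\epsilon/8}$, Markov's inequality gives $\mathbb P(\max|D_m|>\varrho)\le CM^{-\epsilon/2+(\epsilon/8)(1+\epsilon/2)}\le CM^{-\epsilon/4}$, since $(\epsilon/8)(1+\epsilon/2)\le3\epsilon/16$.

Next we control $W$ on short intervals. Since $V_n\le C\ell$, split $[0,V_n+1]$ into at most $C\ell/\varrho$ intervals of length at most $\varrho$. If on each of them $W$ stays within $\frac13\varrho^{1/4}$ of its value at the left end, then $|W(s)-W(s')|\le\varrho^{1/4}$ whenever $|s-s'|\le\varrho$, because $s,s'$ lie in the same or in adjacent intervals. By the reflection principle and the Gaussian tail bound,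
$$\mathbb P\Big(\sup_{s,s'\le V_n+1,\,|s-s'|\le\varrho}|W(s)-W(s')|>\varrho^{1/4}\Big)\le C\ell\varrho^{-1}\exp(-\varrho^{-1/2}/18)\le C\varrho .$$
Let $\Gamma_m=W(\tau_m)-W(V_m)$, $\Gamma_{M-1}=0$. Since $\varrho^{1/4}=\Delta$, the event $\mathcal C=\{\max_{M\le m\le n}|\Gamma_m|\le\Delta\}$ satisfies $\mathbb P(\mathcal C^c)\le C\Delta$.

**Step 4. Pass from partial sums to functions, by summation by parts.** Let $F(t)=f_n(x_t)$, $H(t)=h_n(x_t)$. We have $c_m(\xi_m-g_m)=\Gamma_m-\Gamma_{m-1}$, and for real $u_m$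
$$\sum_{m=M}^n(\Gamma_m-\Gamma_{m-1})u_m=\Gamma_nu_n+\sum_{m=M}^{n-1}\Gamma_m(u_m-u_{m+1}).$$
Work on $\mathcal C$ with $x\in[0,1]$. For $u_m=x^m$, nonnegative and nonincreasing, the right side is at most $\Delta u_M\le\Delta$ in absolute value, so $|f_n-h_n|\le\Delta$. For $u_m=mx^{m-1}$, the ratio $u_{m+1}/u_m=(1+\frac1m)x$ decreases in $m$, so $u$ is unimodal and the right side is at most $2\Delta\max_mu_m$. Since $mx^{m-1}\le\sum_{i<m}x^i\le\min(n,\frac1{1-x})$, we get $|f_n'-h_n'|\le2\Delta\min(n,\frac1{1-x})$. As $F'=\lambda f_n'$ and $H'=\lambda h_n'$, (5) gives the following.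

**Lemma 3.** $\mathbb P(\mathcal C^c)\le C\Delta$, and on $\mathcal C$
$$|F-H|\le\Delta,\qquad|F'-H'|\le4\Delta\qquad\text{on }[0,T]. \tag{7}$$

## 7. Covariances of the Gaussian part

From now on $X(t)$ and $\mu(t)$ mean evaluation at $x_t$, and primes are $t$-derivatives (primes on $h$ and $f_n$ remain $x$-derivatives). Let
$$\sigma_t^2=\operatorname{Var}X(t),\quad r_t=\operatorname{Cov}(X(t),X'(t)),\quad s_t^2=\operatorname{Var}X'(t)-\frac{r_t^2}{\sigma_t^2},\quad\bar V_t=\sum_{M\le m\le1/\lambda_t}c_m^2 ,$$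
where $1/\lambda_t\le n$. So $s_t^2$ is the conditional variance of $X'(t)$ given $X(t)$.

**Lemma 4.** Uniformly over $t_0\le t\le u\le T$:

- (a) $\operatorname{Cov}(X(t),X(u))=\bar V_t+O(1)$ and $\bar V_t=(1+o(1))t$; in particular $\sigma_t^2=(1+o(1))t$.
- (b) $\operatorname{Var}X'(t)\le C$, and $\operatorname{Var}X'(t)=\frac14+o(1)$ uniformly on $[t_0,T-t_0]$.
- (c) $|\operatorname{Cov}(X'(t'),X(u'))|\le C$ for all $t',u'\in[t_0,T]$, and $|\operatorname{Cov}(X'(t),X'(u))|\le Ce^{-(u-t)}$.
- (d) $s_t^2\ge c>0$.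
- (e) $\mathbb E\mu(t)^2\le C\ell^{1/10}$ and $\mathbb E\mu'(t)^2\le C\lambda_t^2M^2=o(1)$.
- (f) $Q=\sup_{[t_0,T]}|H''|$ satisfies $\mathbb EQ^2\le CT^2$.
- (g) Conditionally on $(\xi_m)_{m<M}$, the vector $(H,H')(t)$ has a density bounded by $C$, and $\mathbb P(\exists t\in[t_0,T]:H(t)=H'(t)=0)=0$.

Parts (a)–(c) say that $X$ has the covariance of a Brownian motion up to $O(1)$, with a slope of variance $\frac14$ that is asymptotically uncorrelated with the rescaled value $X/\sqrt T$ and with slopes elsewhere. Parts (d) and (g) exclude degeneracies, and (e) and (f) control the low part and the curvature.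

**Part (a), the Brownian covariance.** $\operatorname{Cov}(X(t),X(u))=\sum_{m=M}^nc_m^2x_t^mx_u^m$. Replacing $x_t^mx_u^m$ by $1$ for $m\le1/\lambda_t$ costs, since $1-x\le\lambda$ and $\lambda_u\le\lambda_t$, at most $\sum_{m\le1/\lambda_t}\frac Cm\,m(\lambda_t+\lambda_u)\le C$. The remaining terms are at most $C\sum_{m>1/\lambda_t}m^{-1}e^{-\lambda_tm}\le C\lambda_t\sum_me^{-\lambda_tm}\le C$ by (3) and (4). Finally $\sup_{m\ge M}|\epsilon_m|\to0$, so $\bar V_t=(1+o(1))\big(\log\frac1{\lambda_t}-\log M+O(1)\big)=(1+o(1))t$, because $\log\frac1{\lambda_t}=t+O(\frac1n)$ and $\log M=o(t_0)$.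

**Part (b), the size of the slope.** $\operatorname{Var}X'(t)=\lambda_t^2\sum_{m=M}^nc_m^2m^2x_t^{2m-2}\le C\lambda_t^2\sum_mme^{-2\lambda_tm}\le C$, using $x_t\ge\frac12$, (3) and (4). Let $t\le T-t_0$. Then $n\lambda_t\ge e^{t_0}\to\infty$, $1-x_t=\lambda_t(1-\frac1{n\lambda_t})$ and $x_t\to1$, so uniformly
$$\lambda_t^2\sum_{m\ge1}mx_t^{2m-2}=\frac{\lambda_t^2}{(1-x_t)^2(1+x_t)^2}\to\frac14 .$$
In this sum the terms $m<M$ contribute at most $\lambda_t^2M^2\to0$. For $m>n$, $x_t\le e^{-(\lambda_t-1/n)}\le e^{-\lambda_t/2}$ as $n\lambda_t\ge2$, so these terms contribute at most $4\lambda_t^2\sum_{m>n}me^{-\lambda_tm}\le C\lambda_t\sum_{m>n}e^{-\lambda_tm/2}\le Ce^{-n\lambda_t/2}\to0$. The factor $c_m^2m=1+\epsilon_m$ is $1+o(1)$ uniformly in $m\ge M$.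

**Part (c), asymptotic decorrelation.** $|\operatorname{Cov}(X'(t'),X(u'))|\le C\lambda_{t'}\sum_{1\le m\le n}x_{t'}^{m-1}\le C\lambda_{t'}\min(n,\frac1{1-x_{t'}})\le C$ by (5). And $|\operatorname{Cov}(X'(t),X'(u))|\le C\lambda_t\lambda_u\sum_{m\le n}mx_t^{m-1}\le C\lambda_u/\lambda_t=Ce^{-(u-t)}$.

**Part (d), the slope is not determined by the value.** A residual variance is an infimum over linear predictors. Since $X'(t)-\gamma'X(t)=x_t^{-1}\sum c_mg_mx_t^m(\lambda_tm-\gamma'x_t)$,
$$s_t^2=\inf_\gamma x_t^{-2}\sum_{m=M}^nc_m^2x_t^{2m}(\lambda_tm-\gamma)^2 .$$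
For every $\gamma$, one of the ranges $[\frac1{4\lambda_t},\frac1{2\lambda_t}]$ (if $\gamma>\frac58$) and $[\frac3{4\lambda_t},\frac1{\lambda_t}]$ (if $\gamma\le\frac58$) has $|\lambda_tm-\gamma|\ge\frac18$ throughout. Each lies in $[M,n]$ and contains at least $\frac1{8\lambda_t}$ integers. There $c_m^2\ge\frac1{4m}\ge\frac{\lambda_t}4$ and $x_t^{2m}\ge(1-\lambda_t)^{2/\lambda_t}\ge\frac1{16}$. So $s_t^2\ge\frac1{8\lambda_t}\cdot\frac{\lambda_t}4\cdot\frac1{16}\cdot\frac1{64}=c$.

**Part (e), the low part is small.** $\mathbb E\mu(t)^2\le c_0^2+\sum_{1\le m<M}\frac Cm\le C(1+\log M)\le C\ell^{1/10}$, and $\mathbb E\mu'(t)^2\le C\lambda_t^2\sum_{m<M}m\le C\lambda_t^2M^2$.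

**Part (f), curvature.** From $\dot\lambda=-\lambda$ we get $H''=\lambda^2h''-\lambda h'$ and $H'''=\lambda^3h'''-3\lambda^2h''+\lambda h'$. For $j=1,2,3$ and $t\ge t_0$, $\mathbb E(\lambda^jh^{(j)})^2\le C_j\lambda^{2j}\sum_{1\le m\le n}m^{2j-1}e^{-2\lambda m}\le C_j$ by (3) and (4). Then $Q\le|H''(t_0)|+\int_{t_0}^T|H'''|$ and Cauchy–Schwarz give $\mathbb EQ^2\le CT^2$.

**Part (g), no tangencies.** Given $(\xi_m)_{m<M}$, $(H,H')(t)$ is Gaussian with covariance determinant $\sigma_t^2s_t^2\ge c$, so its density is at most $C$. Suppose $Q\le K$ and $H(t)=H'(t)=0$ for some $t\in[t_0,T]$. Then some point $t_i$ of a grid of mesh $\eta$ has $|H(t_i)|\le K\eta^2$ and $|H'(t_i)|\le K\eta$. By the density bound this has conditional probability at most $(T/\eta+2)\,CK^2\eta^3\to0$ as $\eta\to0$. Now let $K\to\infty$; $Q<\infty$ because $H$ is smooth on a compact interval. $\square$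

## 8. $F$ and $H$ have the same number of zeros

**Lemma 5.** Uniformly over deterministic $b\in(t_0,T]$: $\mathbb E\big|N_F[t_0,b]-N_H[t_0,b]\big|^2\to0$.

Let $\mathcal G$ be the event that $\mathcal C$ holds, $|H(t_0)|>\Delta$, $|H(b)|>\Delta$, and for each $t\in[t_0,b]$ either $|H(t)|>\Delta$ or $|H'(t)|>4\Delta$.

**Step 1. On $\mathcal G$ the two counts agree.** We deform one function into the other. Let $H_\vartheta=H+\vartheta(F-H)$, $\vartheta\in[0,1]$. If $H_\vartheta(t)=0$, then $|H(t)|\le\Delta$ by (7), so $|H'(t)|>4\Delta$ and $H_\vartheta'(t)\ne0$, again by (7). Also $H_\vartheta\ne0$ at $t_0$ and $b$. So all zeros of $H_\vartheta$ are simple and interior, hence finite in number. By the implicit function theorem and compactness their number is locally constant in $\vartheta$, hence constant. In particular $f_n\not\equiv0$ on $\mathcal G$.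

**Step 2. $\mathcal G$ fails with tiny probability: $\mathbb P(\mathcal G^c)\le CT^2\Delta^{1/2}$.** By (f), $\mathbb P(Q>\Delta^{-1/4})\le CT^2\Delta^{1/2}$. Suppose $Q\le\Delta^{-1/4}$ and $|H(t)|\le\Delta$, $|H'(t)|\le4\Delta$ for some $t\in[t_0,b]$. Then some point $t_i$ of a grid of mesh at most $\Delta$ has
$$|H'(t_i)|\le4\Delta+Q\Delta\le5\Delta^{3/4},\qquad|H(t_i)|\le\Delta+\Delta(4\Delta+Q\Delta)\le6\Delta .$$
By (g) this has probability at most $C\Delta^{7/4}$ for each of at most $T/\Delta+2$ points, in total $CT\Delta^{3/4}$. The endpoint conditions cost at most $C\Delta$, since $\sigma_t^2\ge c$, and $\mathcal C^c$ costs at most $C\Delta$.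

**Step 3. Pay for $\mathcal G^c$ with the a priori moments.** By Cauchy–Schwarz and Lemma 2 with $q=4$, applied to $f_n,h_n\in\mathcal P$,
$$\mathbb E|N_F-N_H|^2\le2\,\mathbb E\big[(N_F^2+N_H^2)\mathbf 1_{\mathcal G^c}\big]\le C\ell^4(T^2\Delta^{1/2})^{1/2}\to0.\qquad\square$$

## 9. Kac–Rice with a small random shift: proof of Theorem 1

**Step 1. Apply Kac–Rice, given the low coefficients.** Condition on $(\xi_m)_{m<M}$. On $[t_0,T]$, $H=\mu+X$ is then a Gaussian process with smooth paths and mean $\mu$, $H(t)$ is nondegenerate, and by (g) there are almost surely no tangencies. So $N_H[t_0,T]$ has conditional mean $\int_{t_0}^T\rho_1(t)\,dt$ with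
$$\rho_1(t)=\frac{e^{-\mu(t)^2/2\sigma_t^2}}{\sqrt{2\pi}\,\sigma_t}\,\mathbb E|N(m_t',s_t^2)|,\qquad m_t'=\mu'(t)-\frac{r_t}{\sigma_t^2}\mu(t),$$
where $N(m,s^2)$ stands for a normal variable with that mean and variance.

**Step 2. Remove the shift.** The function $m\mapsto\mathbb E|N(m,s^2)|$ is even and convex, so it is minimal at $m=0$, and $\sqrt{2/\pi}\,s\le\mathbb E|N(m,s^2)|\le\sqrt{2/\pi}\,s+|m|$. Hence
$$\frac1\pi\frac{s_t}{\sigma_t}e^{-\mu(t)^2/2\sigma_t^2}\le\rho_1(t)\le\frac1\pi\frac{s_t}{\sigma_t}+\frac{|m_t'|}{\sqrt{2\pi}\,\sigma_t}. \tag{8}$$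
By (a), (c), (e), uniformly on $[t_0,T]$,
$$\mathbb E|m_t'|\le C\lambda_tM+\frac{C\ell^{1/20}}t=o(1),\qquad1\ge\mathbb Ee^{-\mu(t)^2/2\sigma_t^2}\ge1-\frac{C\ell^{1/10}}t=1-o(1).$$

**Step 3. Integrate.** By (a)–(c), $s_t^2=\frac14+o(1)$ on $[t_0,T-t_0]$, so there $s_t/\sigma_t=\frac{1+o(1)}{2\sqrt t}$; and $s_t/\sigma_t\le Ct^{-1/2}$ on $[t_0,T]$. Hence
$$\mathbb EN_H[t_0,T]=\frac1\pi\int_{t_0}^{T-t_0}\frac{1+o(1)}{2\sqrt t}dt+O\Big(\frac{t_0}{\sqrt T}\Big)+o(1)\int_{t_0}^T\frac{dt}{\sqrt t}=\frac{1+o(1)}\pi\sqrt T .$$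

**Step 4. Return to $f_n$ and add the zeros left out.** By Lemma 5 with $b=T$, $\mathbb EN_F[t_0,T]=\frac{1+o(1)}\pi\sqrt T$, and $T\sim\log n$. For the zeros with $t<t_0$: $1-x_{t_0}\ge e^{-t_0}-\frac1n\ge e^{-t_0-1}$, so by Lemma 2 ($q=1$) their expected number is at most $C(2+t_0)^2=O(\ell^{2/5})=o(\sqrt\ell)$. The point $x=1$ contributes at most $1$. Therefore $\mathbb EN_{f_n}(0,1)=\frac{1+o(1)}\pi\sqrt{\log n}$. The coefficients $(-1)^m\xi_m$ of $f_n(-x)$ also satisfy Assumption A, so the same holds on $(-1,0)$. The point $x=0$ adds at most one zero, which gives the claim on $(-1,1)$. $\blacksquare$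

## 10. Counting zeros by local time: proof of Theorem 2

The process $H(\tau T)/\sqrt T$ looks like a Brownian motion, and near $0$ it crosses at rate $\frac1{\sqrt{2\pi}}$ per unit of rescaled local time. To prove this we compare the zero count in $L^2$ with a smoothed local time. For that we need an upper bound on the second moment of the count and only a *lower* bound on its covariance with the smoothed local time.

Let $t_n(s)$ be defined by $x_{t_n(s)}=1-n^{-s}$ for $s<1$, and $t_n(1)=T$. For $s<1$, $\lambda_{t_n(s)}=n^{-s}+\frac1n$, so $t_n(s)=(s+o(1))T$. Let $p_{\tau,\nu}(z,w)$ be the density of $(B_\tau,B_\nu)$. Let $\varphi\ge0$ be continuous, supported in $[-1,1]$, $\int\varphi=1$, and $\varphi_\delta(z)=\delta^{-1}\varphi(z/\delta)$. Fix $s\in(0,1]$, $b=t_n(s)$, and for $G=F$ or $H$ set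
$$A_\delta^G=\frac1{\sqrt{2\pi T}}\int_{t_0}^b\varphi_\delta\big(G(u)/\sqrt T\big)\,du .$$

**Proposition 6.** $\limsup_nT^{-1}\mathbb E\big(N_H[t_0,b]-A_\delta^H\big)^2\le\eta_s(\delta)$, where
$$\eta_s(\delta)=\frac1{2\pi}\iint_{[0,s]^2}\Big[p_{\tau,\nu}(0,0)-2\int\varphi_\delta(z)p_{\tau,\nu}(0,z)\,dz+\iint\varphi_\delta(z)\varphi_\delta(w)p_{\tau,\nu}(z,w)\,dz\,dw\Big]d\tau\,d\nu ,$$
and $\eta_s(\delta)\to0$ as $\delta\to0$.

The last claim is dominated convergence. For fixed $\tau\ne\nu$ in $(0,s)$ the bracket tends to $(1-2+1)p_{\tau,\nu}(0,0)=0$ by continuity of $p_{\tau,\nu}$, and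
$$p_{\tau,\nu}(z,w)\le p_{\tau,\nu}(0,0)=\frac1{2\pi}\big((\tau\wedge\nu)|\tau-\nu|\big)^{-1/2}$$
is integrable on $[0,s]^2$, since $\int_0^\nu(\tau(\nu-\tau))^{-1/2}d\tau=\pi$.

**Step 1. Short windows carry little: $\sup\mathbb EN_H(I)^2\to0$ over intervals $I\subset[t_0,T]$ of length at most $1$.** This will handle the pairs of zeros close to each other. By (8) and Section 9, $\mathbb E\rho_1(t)\le Ct^{-1/2}$, so $\mathbb P(N_H(I)\ge1)\le Ct^{-1/2}$ with $t=\min I$. For the fourth moment, cover $I$ by at most $16$ intervals $[t_c,t_c+\frac1{16}]$ with $t_c\in I$. Since $x_{t'}-x_{t_c}=\lambda_{t_c}(1-e^{-(t'-t_c)})$, their $x$-images lie in $D(x_{t_c},\lambda_{t_c}/8)$, and by Jensen the zeros of $h$ there number at most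
$$\frac1{\log2}\log\frac{\mathcal S_c}{|h(x_{t_c})|},\qquad\mathcal S_c=\sup_{D(x_{t_c},\lambda_{t_c}/4)}|h| .$$
*Upper bound on $\mathcal S_c$.* By subharmonicity of $|h|^2$ on discs of radius $\lambda_{t_c}/4$, $\mathbb E\mathcal S_c^2\le C\sup_{D(x_{t_c},\lambda_{t_c}/2)}\mathbb E|h(z)|^2$. There $|z|\le x_{t_c}+\frac12\lambda_{t_c}=1+\frac1n-\frac12\lambda_{t_c}$, so $|z|^{2m}\le e^2e^{-\lambda_{t_c}m}$ for $m\le n$, and $\mathbb E|h(z)|^2=\sum c_m^2|z|^{2m}\le C(1+\log\frac1{\lambda_{t_c}})\le C(1+t_c)$. Hence $\mathbb P(\mathcal S_c>e^v(1+t_c)^{1/2})\le Ce^{-2v}$. *Lower bound on $|h(x_{t_c})|$.* Given $(\xi_m)_{m<M}$, $h(x_{t_c})$ is Gaussian with variance at least $1$, so $\mathbb P(|h(x_{t_c})|\le e^{-v})\le Ce^{-v}$. Together, $\|N_H(I)\|_4\le C\log t$, and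
$$\mathbb EN_H(I)^2\le\big(\mathbb EN_H(I)^4\big)^{1/2}\mathbb P(N_H(I)\ge1)^{1/2}\le C(\log t)^2t^{-1/4}\to0 .$$

**Step 2. Write products of counts as integrals.** Given $(\xi_m)_{m<M}$, let
$$\rho_2(t,u)=\mathbb E\big[|H'(t)H'(u)|\,\big|\,H(t)=H(u)=0\big]\,p_{H(t),H(u)}(0,0).$$
For $t\ne u$ in $[t_0,T]$, $(X(t),X(u))$ is nondegenerate: $\gamma x_t^m+\gamma'x_u^m=0$ for $m=M,M+1$ forces $\gamma=\gamma'=0$. With (g), the second Kac–Rice formula applies, and all quantities are finite as $N_H\le n$. For disjoint intervals $I,J\subset[t_0,T]$ the conditional mean of $N_H(I)N_H(J)$ is $\iint_{I\times J}\rho_2$. To see this, let $K$ be the gap between them and write $N^{[2]}=N(N-1)$; then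
$$2N(I)N(J)=N(I\cup K\cup J)^{[2]}-N(I\cup K)^{[2]}-N(K\cup J)^{[2]}+N(K)^{[2]},$$
and the corresponding combination of integrals is $\iint_{I\times J}+\iint_{J\times I}$ (endpoints are almost surely not zeros of $H$).

**Step 3. Dominate $\mathbb E\rho_2$.** Let $\Sigma$ be the covariance matrix of $(X(t),X(u))$, $\mathbf m=(\mu(t),\mu(u))^\top$, $\mathsf q=\mathbf m^\top\Sigma^{-1}\mathbf m$. The density at $(0,0)$ is $e^{-\mathsf q/2}/(2\pi\sqrt{\det\Sigma})$. With $\mathbf b=\operatorname{Cov}(X'(t),(X(t),X(u)))$, the conditional mean of $H'(t)$ is $\mu'(t)-\mathbf b\Sigma^{-1}\mathbf m$, and by Cauchy–Schwarz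
$$|\mathbf b\Sigma^{-1}\mathbf m|^2\le(\mathbf b\Sigma^{-1}\mathbf b^\top)\,\mathsf q\le\operatorname{Var}X'(t)\,\mathsf q\le C\mathsf q ,$$
because $\mathbf b\Sigma^{-1}\mathbf b^\top$ is the explained part of $\operatorname{Var}X'(t)$. The conditional variance is at most $C$; likewise for $H'(u)$. Since $|H'(t)H'(u)|\le\frac12(H'(t)^2+H'(u)^2)$ and $(1+\mathsf q)e^{-\mathsf q/2}\le C$,
$$\rho_2(t,u)\le\frac C{\sqrt{\det\Sigma}}\big(1+\mu'(t)^2+\mu'(u)^2\big),\qquad\mathbb E\rho_2(t,u)\le\frac C{\sqrt{\det\Sigma}}. \tag{9}$$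
Let $t<u$. By (a), and since $\bar V_t\to\infty$ uniformly,
$$\operatorname{Var}(X(u)\mid X(t))=\bar V_u+O(1)-\frac{(\bar V_t+O(1))^2}{\bar V_t+O(1)}=\bar V_u-\bar V_t+O(1).$$
Moreover $\bar V_u-\bar V_t=\sum_{1/\lambda_t<m\le1/\lambda_u}c_m^2\ge\frac12(u-t)-\frac12$. Indeed $\sum_{1/\lambda_t<m\le1/\lambda_u}\frac1m\ge\log\frac{1/\lambda_u}{1/\lambda_t+1}\ge(u-t)-\lambda_t$, and $mc_m^2=1+o(1)$; if $u-t<\lambda_t$ the claimed lower bound is negative. Hence there is an integer $R$ with $\det\Sigma=\sigma_t^2\operatorname{Var}(X(u)\mid X(t))\ge c\,t(u-t)$ whenever $u-t\ge R$, and for such $t=\tau T<u=\nu T$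
$$T\,\mathbb E\rho_2(\tau T,\nu T)\le\frac C{\sqrt{\tau(\nu-\tau)}}, \tag{10}$$
which is integrable.

**Step 4. Find the pointwise limit of $T\,\mathbb E\rho_2$.** Fix $\tau\ne\nu$ in $(0,s)$, $t=\tau T$, $u=\nu T$. By (a)–(c) the covariance of $(X(t)/\sqrt T,X(u)/\sqrt T,X'(t),X'(u))$ converges to that of $(B_\tau,B_\nu,\frac12Z',\frac12Z'')$ with $Z',Z''$ standard normals, independent of each other and of $B$. By (e) the means $(\mu(t)/\sqrt T,\mu(u)/\sqrt T,\mu'(t),\mu'(u))$ tend to $0$ in $L^2$. Since $T\rho_2(t,u)$ is a function of this covariance and mean, continuous where the first two coordinates are nondegenerate, it converges in probability to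
$$p_{\tau,\nu}(0,0)\big(\tfrac12\mathbb E|Z'|\big)^2=\frac1{2\pi}\,p_{\tau,\nu}(0,0).$$
By (9) and $\mathbb E\mu'^2\to0$ it is uniformly integrable, so expectations converge too.

**Step 5. Bound $\mathbb EN_H^2$ from above.** Partition $[t_0,b]$ into consecutive windows $I_k$ of length $1$ (the last of length at most $1$). The pairs of windows with $|j-k|\le R$ contribute at most $(2R+1)\sum_k\mathbb EN_H(I_k)^2=o(T)$ by Step 1. For $|j-k|\ge R+1$, points of $I_j$ and $I_k$ are at distance at least $R$, so by Step 2 these pairs contribute at most $\iint_{[t_0,b]^2,|t-u|\ge R}\mathbb E\rho_2$. Substituting $t=\tau T$, $u=\nu T$ and using dominated convergence by (10),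
$$\limsup_nT^{-1}\mathbb EN_H[t_0,b]^2\le\frac1{2\pi}\iint_{[0,s]^2}p_{\tau,\nu}(0,0)\,d\tau\,d\nu .$$

**Step 6. Bound $\mathbb E[N_HA_\delta^H]$ from below.** Fix $u\in[t_0,b]$ and let $J_u=\{t\in[t_0,b]:|t-u|\ge1\}$, a union of at most two intervals. Condition on $(\xi_m)_{m<M}$ and $X(u)$. On $J_u$, $H$ is then Gaussian with smooth mean and paths and, by the nondegeneracy in Step 2, nondegenerate one-point laws. By (g) and Fubini, for almost every value of $X(u)$ there are almost surely no tangencies on $J_u$. So Kac–Rice applies for almost every value of $X(u)$. Multiply by $\varphi_\delta(H(u)/\sqrt T)$ and integrate over $X(u)$: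
$$\mathbb E\big[N_H(J_u)\varphi_\delta(H(u)/\sqrt T)\,\big|\,(\xi_m)_{m<M}\big]=\int_{J_u}\Psi_n(t,u)\,dt,$$
$$\Psi_n(t,u)=p_{H(t)}(0)\,\mathbb E\big[|H'(t)|\,\varphi_\delta(H(u)/\sqrt T)\,\big|\,H(t)=0\big]\ge0 ,$$
everything in $\Psi_n$ being conditional on $(\xi_m)_{m<M}$. For $t=\tau T$, $u=\nu T$ with $\tau\ne\nu$ in $(0,s)$, the convergence of covariance and mean in Step 4 and the continuity of $\varphi_\delta$ give, in probability,
$$\sqrt T\,\Psi_n(t,u)\to p_{B_\tau}(0)\,\mathbb E|\tfrac12Z'|\,\mathbb E[\varphi_\delta(B_\nu)\mid B_\tau=0]=\frac1{\sqrt{2\pi}}\int\varphi_\delta(z)p_{\tau,\nu}(0,z)\,dz .$$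
Since $N_H[t_0,b]\ge N_H(J_u)$,
$$T^{-1}\mathbb E\big[N_H[t_0,b]A_\delta^H\big]\ge\frac1{T\sqrt{2\pi T}}\int_{t_0}^b\int_{J_u}\mathbb E\Psi_n\,dt\,du=\frac1{\sqrt{2\pi}}\iint\mathbf 1_{\{\tau T,\nu T\in[t_0,b],\,|\tau-\nu|T\ge1\}}\,\mathbb E\big[\sqrt T\,\Psi_n(\tau T,\nu T)\big]d\tau\,d\nu .$$
Apply Fatou first to the expectation (in its version for convergence in probability) and then to the $(\tau,\nu)$-integral:
$$\liminf_nT^{-1}\mathbb E\big[N_H[t_0,b]A_\delta^H\big]\ge\frac1{2\pi}\iint_{[0,s]^2}\int\varphi_\delta(z)p_{\tau,\nu}(0,z)\,dz\,d\tau\,d\nu .$$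

**Step 7. Compute $\mathbb E(A_\delta^H)^2$ and conclude the proposition.** Given $(\xi_m)_{m<M}$, $X$ is Gaussian with covariance (a), and $\mu/\sqrt T\to0$ in $L^2$, so $(H(\tau T),H(\nu T))/\sqrt T\Rightarrow(B_\tau,B_\nu)$. By bounded convergence
$$T^{-1}\mathbb E(A_\delta^H)^2\to\frac1{2\pi}\iint_{[0,s]^2}\mathbb E[\varphi_\delta(B_\tau)\varphi_\delta(B_\nu)]\,d\tau\,d\nu .$$
Expanding $(N_H-A_\delta^H)^2$ and inserting Steps 5, 6, 7 proves Proposition 6. $\square$

**Step 8. Return to $f_n$.** Let $N_n(s)=N_n^+(s)$. The following are $o(T)$ in mean square: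

- $N_F[t_0,b]-N_H[t_0,b]$, by Lemma 5;
- the number of zeros with $t<t_0$, by Lemma 2 with $q=2$, which gives $C(2+t_0)^4=O(\ell^{4/5})$;
- a possible zero at the endpoint $b$;
- $A_\delta^F-A_\delta^H$: on $\mathcal C$, $|F-H|\le\Delta$ and $\varphi_\delta$ is uniformly continuous; off $\mathcal C$, $\varphi_\delta$ is bounded and $\mathbb P(\mathcal C^c)\to0$.

Hence
$$\limsup_nT^{-1}\mathbb E\big(N_n(s)-A_\delta^F\big)^2\le\eta_s(\delta). \tag{11}$$
This is a statement about the law of $f_n$ only, so it also holds for $f_n(-x)$, that is, for $N_n^-(s)$ and the functional $A_\delta^{F^-}$ of $F^-(t)=f_n(-x_t)$. Write $F^+=F$.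

**Step 9. Find the joint limit of $F^+$ and $F^-$,** to see where the independence of $L^+$ and $L^-$ comes from. For fixed $\tau,\nu\in(0,1)$, (a) and (e) give $T^{-1}\operatorname{Cov}(F^\pm(\tau T),F^\pm(\nu T))\to\tau\wedge\nu$; the covariances of $F^-$, of $F^+$ and of $H$ are the same. With $y=x_{\tau T}x_{\nu T}\in[0,1]$,
$$|\operatorname{Cov}(F^+(\tau T),F^-(\nu T))|\le c_0^2+\Big|\sum_{m=1}^n\frac{(-y)^m}m\Big|+\sum_{m=1}^n\frac{|\epsilon_m|}m=O(1)+o(\log n)=o(T).$$
The alternating sum has terms of decreasing size, so it is at most $1$ in absolute value; and $|\epsilon_m|\le2a_m+a_m^2\to0$. Lyapunov's condition holds for linear combinations, as $T^{-p/2}\sum_m\mathbb E|c_m\xi_m|^p\le CT^{-p/2}\to0$. By Cramér–Wold the finite-dimensional distributions of $T^{-1/2}(F^+(\tau T),F^-(\tau T))_\tau$ converge to those of $(B^+,B^-)$, independent standard Brownian motions.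

**Step 10. Find the limit of the smoothed local times.** The variables $T^{-1/2}A_\delta^{F^\pm}$, for finitely many $s$, are uniformly bounded. Their joint moments are multiple integrals of $\mathbb E\prod_i\varphi_\delta(F^\pm(\tau_iT)/\sqrt T)$ and converge by bounded convergence. Hence, jointly,
$$T^{-1/2}A_\delta^{F^\pm}\Rightarrow\frac1{\sqrt{2\pi}}\int_0^s\varphi_\delta(B_\nu^\pm)\,d\nu .$$
As $\delta\to0$ the right side tends almost surely to $\frac1{\sqrt{2\pi}}L_s^\pm$, by the occupation formula and the continuity of local time in space. It is also Cauchy in $L^2$: the expectation of the squared difference for $\delta,\delta'$ is a double integral over $[0,s]^2$ whose integrand tends to $0$ and is dominated by a multiple of $p_{\tau,\nu}(0,0)$. So it converges in $L^2$ as well.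

**Step 11. Convergence in law and of moments.** By (11), $\eta_s(\delta)\to0$, Step 10, $T\sim\log n$ and the standard approximation theorem (Billingsley, *Convergence of Probability Measures*, 2nd ed., Theorem 3.2), the finite-dimensional convergence of Theorem 2 follows. For the moments, (11) gives
$$\limsup_n\Big|\,\|T^{-1/2}N_n^\pm(s)\|_2-\|T^{-1/2}A_\delta^{F^\pm}\|_2\Big|\le\eta_s(\delta)^{1/2},$$
and $T^{-1}\mathbb E(A_\delta^{F^\pm})^2\to\frac1{2\pi}\mathbb E\big(\int_0^s\varphi_\delta(B_\nu)d\nu\big)^2$. Letting $\delta\to0$, $\mathbb EN_n^\pm(s)^2/\log n\to\frac1{2\pi}\mathbb E(L_s)^2$. Convergence in law together with convergence of second moments makes $N_n^\pm(s)^2/\log n$ uniformly integrable, so all first and second (mixed) moments converge.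

**Step 12. Read off the constants.** By Lévy's theorem $L_1$ has the law of $|Z|$, so $\mathbb EL_1^2=1$ and $\mathbb EL_1=\sqrt{2/\pi}$. The limit $\frac1{\sqrt{2\pi}}L_1$ has mean $\frac1{\sqrt{2\pi}}\sqrt{\frac2\pi}=\frac1\pi$, in agreement with Theorem 1, and variance $\frac1{2\pi}-\frac1{\pi^2}$. Since $N_{f_n}(-1,1)$ differs from $N_n^+(1)+N_n^-(1)$ by at most $1$, the independence of $L^+$ and $L^-$ gives the law and the variance on $(-1,1)$. $\blacksquare$
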